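# Box products of compact scattered spaces are $D$-spaces

All spaces are Hausdorff, and every argument is carried out in ZFC. "For almost all $n$" means "for all but finitely many $n\in\omega$", and $\mathfrak c=2^{\aleph_0}$.

## 1. Covering $\square(\omega+1)^\omega$ from a closed discrete set

Let $\omega+1$ be the convergent sequence: each $n<\omega$ is isolated, and the sets $[m,\omega]$ are the basic neighborhoods of $\omega$. Suppose each point $x$ is given an open set $U(x)\ni x$. We want a set $D$ of points that is closed and discrete and such that the sets $U(x)$, $x\in D$, already cover the space. Here this is immediate. Start with the top point $\omega$; its set $U(\omega)$ contains some $[m,\omega]$; the points $0,\dots,m-1$ are left, and $D=\{\omega,0,\dots,m-1\}$ works. We took the most complicated point, removed its neighborhood, and what remained was simpler.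

Now take infinitely many coordinates. Let $\square(\omega+1)^\omega$ be the set of all sequences $x=(x_n)_{n<\omega}$ in $\omega+1$, with all boxes $\prod_nU_n$ ($U_n$ open) as a base. Assign to $x$ the box $U(x)=\prod_nU_n(x)$, where
$$U_n(x)=\{x_n\}\ \text{ if } x_n<\omega,\qquad U_n(x)=[n,\omega]\ \text{ if } x_n=\omega .$$
Run the one-coordinate procedure in every coordinate at once: let
$$D=\{x:\ \text{for every } n,\ x_n<n\text{ or }x_n=\omega\}.$$

*The boxes $U(x)$, $x\in D$, cover.* Given $y$, put $x_n=y_n$ if $y_n<n$ and $x_n=\omega$ if $y_n\ge n$. Then $x\in D$ and $y\in U(x)$.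

*Every $U(z)$, with $z$ any point, meets $D$ in at most one point.* Let $x\in D\cap U(z)$. If $z_n<\omega$, then $x_n=z_n$. If $z_n=\omega$, then $x_n\ge n$, and $x\in D$ forces $x_n=\omega$. So $x$ is determined by $z$.

By the first fact every point $y$ lies in some $U(x)$, and by the second this neighborhood of $y$ meets $D$ in at most one point. So $D$ is closed and discrete. It has $\mathfrak c$ points, since there are $n+1$ choices at coordinate $n$. No smaller set would do: by the second fact, covering the points of $D$ alone takes at least $\mathfrak c$ sets $U(z)$.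

This was easy because the threshold $n$ at coordinate $n$ did not depend on $x$. For an arbitrary assignment the threshold at coordinate $n$ depends on the entire sequence $x$. Once $U$ of one point is removed, what remains splits into many pieces, each with its own new top point and its own new thresholds. Does a closed discrete $D$ still exist?

**Definition.** A *neighbornet* on a space $X=(X,\tau)$ is a map $U:X\to\tau$ with $x\in U(x)$ for all $x$. For $S\subseteq X$ let $U(S)=\bigcup\{U(x):x\in S\}$. The space $X$ is a *$D$-space* if for every neighbornet $U$ there is a closed discrete $D\subseteq X$ with $U(D)=X$. It is *hereditarily $D$* if every subspace is a $D$-space.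

Every compact space is $D$: take a finite subcover. The ordinal space $\omega_1$ is not. An infinite subset of $\omega_1$ contains a strictly increasing sequence, whose supremum is an accumulation point in $\omega_1$; so closed discrete sets are finite. With $U(\alpha)=[0,\alpha]$, a finite nonempty $D$ gives $U(D)=[0,\max D]\neq\omega_1$.

We use constantly that a set $E$ in a Hausdorff space is closed discrete iff every point of the space has a neighborhood meeting $E$ in a finite set, equivalently in at most one point. In particular a union of two closed discrete sets is closed discrete.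

**Definition.** A space is *scattered* if every nonempty subspace has an isolated point. The *box product* $\square_nX_n$ is $\prod_nX_n$ with all boxes $\prod_nU_n$, $U_n$ open in $X_n$, as a base; $\square X^\omega$ is the case $X_n=X$, and $\square_{i\in I}X_i$ is defined in the same way.

Every ordinal is scattered, since the least element of a nonempty subset is isolated in it. So $\omega+1$ and $\omega_1+1$ are compact and scattered.

Kunen showed that under the Continuum Hypothesis (CH), $\square X^\omega$ is paracompact for every compact scattered $X$. Hector A. Barriga-Acosta and Paul M. Gartside, in "Box and Nabla Products that are D-Spaces" (arXiv:2111.10482, 2021), ask: if $X$ is compact and scattered, is $\square X^\omega$ a $D$-space (a) in ZFC, or (b) at least under CH? The answer to (a), and hence to (b), is yes: take $X_n=X$ below.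

**Theorem 1 (ZFC).** If $X_n$ $(n<\omega)$ are nonempty compact Hausdorff scattered spaces, then $\square_nX_n$ is a $D$-space.

**Theorem 2 (ZFC).**
1. In Theorem 1 it suffices that each $X_n$ is locally compact, paracompact and scattered. Paracompactness cannot be dropped here, and "$D$" cannot be strengthened to "hereditarily $D$" in Theorem 1.
2. In Theorem 1, every open cover of $\square_nX_n$ has a subcover of size $\le\mathfrak c$, so every closed discrete set has size $\le\mathfrak c$. If infinitely many $X_n$ have at least two points, some neighbornet $U$ satisfies $|D|\ge\mathfrak c$ whenever $U(D)=\square_nX_n$. So $\mathfrak c$ is the sharp bound for the size of the sets $D$.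
3. If $I$ is any index set and all $X_i$ $(i\in I)$ are scattered metrizable, then $\square_{i\in I}X_i$ is hereditarily $D$.

Sections 2–8 prove Theorem 1; Sections 9–11 prove the three parts of Theorem 2.

## 2. Tops and levels of compact scattered spaces

We need to make "the most complicated points" and "what remained was simpler" precise.

**Fact 2.1.** A compact scattered space $C$ is zero-dimensional. A nonempty closed connected subset has an isolated point, which is clopen in it; so the subset is a singleton. Thus $C$ is totally disconnected, and a totally disconnected compact Hausdorff space has a base of clopen sets.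

**Derivatives.** For any space $C$ let $C^{(0)}=C$, let $C^{(\alpha+1)}$ be the set of nonisolated points of $C^{(\alpha)}$, and let $C^{(\lambda)}=\bigcap_{\alpha<\lambda}C^{(\alpha)}$ for limit $\lambda$. These sets are closed and decreasing. If $C$ is scattered, they decrease strictly until they become empty. Let $C\ne\emptyset$ be compact scattered. The least $\sigma$ with $C^{(\sigma)}=\emptyset$ is not $0$, and by compactness it is not a limit. So there is a largest $\rho=\rho(C)$ with $C^{(\rho)}\neq\emptyset$.

**Definition.** $\mathrm{Top}(C)=C^{(\rho(C))}$. It is compact and discrete, hence finite. The *level* of $C$ is $\ell(C)=(\rho(C),|\mathrm{Top}(C)|)$. Levels are ordered lexicographically; this is a well-order.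

For example $\ell(\omega+1)=(1,1)$ with top $\{\omega\}$. A set of $m\geq 1$ isolated points has level $(0,m)$ and is its own top. And $\ell(\omega\cdot2+1)=(1,2)$ with top $\{\omega,\omega\cdot2\}$.

**Fact 2.2.** Let $\emptyset\ne L\subseteq C$ be closed. Then $\ell(L)\le\ell(C)$, and $\ell(L)<\ell(C)$ if $L$ misses a point of $\mathrm{Top}(C)$.

*Proof.* By induction $L^{(\alpha)}\subseteq C^{(\alpha)}$: if this holds for $\alpha$, a point of $L^{(\alpha)}$ isolated in $C^{(\alpha)}$ is isolated in $L^{(\alpha)}$, so $L^{(\alpha+1)}\subseteq C^{(\alpha+1)}$; limits are clear. Hence $\rho(L)\le\rho(C)$. If equality holds, $\mathrm{Top}(L)\subseteq L\cap\mathrm{Top}(C)$, which gives both claims. $\square$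

**Fact 2.3.** Each $z\in C$ has an open neighborhood $O$ such that every clopen $G$ with $z\in G\subseteq O$ has $\mathrm{Top}(G)=\{z\}$.

*Proof.* Let $z\in C^{(\alpha)}\setminus C^{(\alpha+1)}$ and choose an open $O$ with $O\cap C^{(\alpha)}=\{z\}$. For open $G$ we have $G^{(\beta)}=G\cap C^{(\beta)}$ by induction, because a point of $G\cap C^{(\beta)}$ is isolated in $G\cap C^{(\beta)}$ iff it is isolated in $C^{(\beta)}$. So $G^{(\alpha)}=\{z\}$ and $G^{(\alpha+1)}=\emptyset$. $\square$

**Fact 2.4.** If $f:X\to Y$ is a continuous map of a compact scattered $X$ onto a Hausdorff space $Y$, then $Y$ is (compact and) scattered.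

*Proof.* Let $\emptyset\ne L\subseteq Y$ be closed. For a chain of closed sets $K_i\subseteq X$ with $f(K_i)=L$ and $y\in L$, the nonempty compact sets $K_i\cap f^{-1}(y)$ form a chain, so $\bigcap_iK_i$ also maps onto $L$. By Zorn's lemma there is a minimal closed $K$ with $f(K)=L$. Let $p$ be isolated in $K$. Then $f(K\setminus\{p\})$ is compact, hence closed, and it is not $L$ by minimality. So $\{f(p)\}=L\setminus f(K\setminus\{p\})$ is open in $L$. Finally, for an arbitrary nonempty subspace, an isolated point of its closure belongs to the subspace and is isolated there. $\square$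

## 3. The nabla product

From here to the end of Section 8 fix nonempty compact scattered $X_n$ and write $\square=\square_nX_n$. Finitely many coordinates carry only compactness, so we divide them out.

**Definition.** Put $x\sim y$ iff $x_n=y_n$ for almost all $n$. Let $\nabla=\square/{\sim}$ as a set and $q:\square\to\nabla$ the quotient map. For $V=(V_n)$ with $V_n\subseteq X_n$ let
$$\langle V\rangle=\{q(x):\ x_n\in V_n\text{ for almost all }n\}.$$
Since $\langle V\rangle\cap\langle W\rangle=\langle(V_n\cap W_n)_n\rangle$, the sets $\langle V\rangle$ with all $V_n$ open are a base of a topology on $\nabla$, the *nabla product*.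

For $X_n=\omega+1$, the class of $(\omega,\omega,\dots)$ has the sets $\langle([f(n),\omega])_n\rangle$, $f:\omega\to\omega$, as a neighborhood base.

**Lemma 3.1.** (i) The $\langle V\rangle$ with all $V_n$ clopen form a base. (ii) $q$ is continuous. (iii) $\nabla$ is Hausdorff. (iv) $\nabla$ is a *$P$-space*: countable intersections of open sets are open. (v) Countable subsets of $\nabla$ are closed discrete.

*Proof.* (i) If $q(x)\in\langle V\rangle$, use Fact 2.1 to choose clopen $V_n'$ with $x_n\in V_n'\subseteq V_n$ when $x_n\in V_n$, and put $V'_n=X_n$ at the finitely many other $n$. Then $q(x)\in\langle V'\rangle\subseteq\langle V\rangle$.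

(ii) $q^{-1}(\langle V\rangle)=\bigcup_m\{x:x_n\in V_n\ \text{for all } n\ge m\}$ is a union of open boxes.

(iii) If $x\not\sim y$, choose open $V_n\ni x_n$ and $W_n\ni y_n$, disjoint whenever $x_n\ne y_n$. Then $V_n\cap W_n=\emptyset$ for infinitely many $n$, so $\langle V\rangle\cap\langle W\rangle=\emptyset$.

(iv) Let $q(x)\in\bigcap_k\langle V^k\rangle$ with $V^k_n$ open. Let $V_n=\bigcap\{V_n^k:k\le n,\ x_n\in V_n^k\}$, and $V_n=X_n$ if there is no such $k$. Each $V_n$ is open and contains $x_n$, so $q(x)\in\langle V\rangle$. For fixed $k$, almost all $n$ satisfy $n\ge k$ and $x_n\in V_n^k$, so $V_n\subseteq V_n^k$. Hence $\langle V\rangle\subseteq\langle V^k\rangle$.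

(v) Let $A$ be countable and $p\in\nabla$. For each $a\in A\setminus\{p\}$ take an open neighborhood of $p$ missing $a$, and intersect these by (iv). The result is a neighborhood of $p$ meeting $A$ in at most $\{p\}$. $\square$

Fix for each $p\in\nabla$ a representative $r(p)\in\square$, so $q(r(p))=p$.

**Lemma 3.2.** If $W\subseteq\square$ is open and $q^{-1}(p)\subseteq W$, there is an open $G\ni p$ in $\nabla$ with $q^{-1}(G)\subseteq W$.

*Proof.* Let $t=r(p)$ and $F_m=\{y:y_i=t_i\text{ for all }i\ge m\}$, so $q^{-1}(p)=\bigcup_mF_m$. The subspace $F_m$ is homeomorphic to the finite product $\prod_{i<m}X_i$, hence compact. Cover $F_m$ by finitely many boxes $B^1,\dots,B^k\subseteq W$, each meeting $F_m$. For $i\ge m$ let $V_i^m=\bigcap_jB_i^j$, an open set containing $t_i$. If $z_i\in V_i^m$ for all $i\ge m$, then the point $(z_0,\dots,z_{m-1},t_m,t_{m+1},\dots)$ of $F_m$ lies in some $B^j$. So $z_i\in B^j_i$ for $i<m$ as well as for $i\ge m$, and $z\in B^j\subseteq W$.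

Let $V_i=\bigcap_{m\le i}V_i^m$, a finite intersection. If $q(z)\in\langle V\rangle$, there is $m$ with $z_i\in V_i\subseteq V_i^m$ for all $i\ge m$, so $z\in W$. Take $G=\langle V\rangle$. $\square$

**Lemma 3.3.** If $\nabla$ is a $D$-space, then $\square$ is a $D$-space.

*Proof.* Let $U$ be a neighbornet on $\square$.

**Step 1: handle a single fiber.** Let $p\in\nabla$ and $F=q^{-1}(p)=\bigcup_mF_m$ as above; $F$ is closed. Recursively choose a finite $C_m\subseteq F_m\setminus U(\bigcup_{j<m}C_j)$ such that $U(C_m)$ covers this compact set. Let $C_p=\bigcup_mC_m$. Then $F\subseteq U(C_p)$. Each point of $F$ lies in some $U(C_0\cup\dots\cup C_m)$, an open set that contains no point of $C_j$ for $j>m$ and so meets $C_p$ in a finite set. Hence $C_p$ is closed discrete in $F$, and therefore in $\square$. By Lemma 3.2 choose an open $G(p)\ni p$ with $q^{-1}(G(p))\subseteq U(C_p)$.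

**Step 2: assemble the fibers along a closed discrete set of $\nabla$.** Let $E$ be closed discrete in $\nabla$ with $G(E)=\nabla$, and $D=\bigcup_{p\in E}C_p$. Then $U(D)\supseteq\bigcup_{p\in E}q^{-1}(G(p))=\square$. Given $x\in\square$, take an open $O\ni q(x)$ with $O\cap E\subseteq\{q(x)\}$. The neighborhood $q^{-1}(O)$ of $x$ meets $D$ in a subset of $C_{q(x)}$ if $q(x)\in E$, and in $\emptyset$ otherwise. So $D$ is closed discrete. $\square$

It remains to prove that $\nabla$ is a $D$-space.

## 4. Greedy selection in $\nabla$ and its failure at stage $\omega_1$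

Fix a neighbornet $U$ on $\nabla$. The natural first attempt is to go through a well-ordered list of all points and, whenever the current point is not yet covered, put it into $D$. This gives points $d_0,d_1,\dots,d_\xi,\dots$ with $d_\xi\notin U(\{d_\eta:\eta<\xi\})$, and in the end everything is covered. Let $D_\lambda=\{d_\xi:\xi<\lambda\}$.

When is $D_\lambda$ closed discrete, for a limit $\lambda$ below which all is well? A point $p$ of $U(D_\lambda)$ is harmless: it lies in some $U(D_\xi)$ with $\xi<\lambda$, and this open set contains none of the points chosen at stage $\xi$ or later, while $D_\xi$ is closed discrete. So the only danger is a point of $\overline{D_\lambda}$ outside $U(D_\lambda)$. If $\lambda$ is countable, Lemma 3.1(v) excludes it.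

At $\lambda=\omega_1$ the attempt breaks. Let $X_n=\omega_1+1$ and let $c_\alpha\in\nabla$ be the class of the constant sequence $\alpha$, for $\alpha\le\omega_1$. Let $U(c_\alpha)=\langle([0,\alpha])_n\rangle$ for $\alpha<\omega_1$, and let $U$ be arbitrary elsewhere. If the list begins with $c_0,c_1,\dots,c_\alpha,\dots$, then greedy selection takes every $c_\alpha$ with $\alpha<\omega_1$, since $c_\beta\notin U(c_\alpha)$ for $\alpha<\beta$. But these points accumulate at $c_{\omega_1}$: if $c_{\omega_1}\in\langle V\rangle$, then for almost all $n$ the open set $V_n$ contains some $(\alpha_n,\omega_1]$ with $\alpha_n<\omega_1$. With $\alpha<\omega_1$ the supremum of these $\alpha_n$, we get $c_\beta\in\langle V\rangle$ for all $\beta$ with $\alpha<\beta<\omega_1$. And $c_{\omega_1}\notin U(\{c_\alpha:\alpha<\omega_1\})$. No later choice can repair this.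

So along the way we must also pick other points, in such a way that after $\omega_1$ steps
$$\overline{D_{\omega_1}}\subseteq U(D_{\omega_1}),\tag{1}$$
and we must do it without listing the points of the closure. In the opening example the natural extra points were tops. Sections 5–7 find $\omega_1$ many tops which, once covered, force (1).

## 5. Peeling the factors: histories of points

**Sequences of clopen sets.** Let $\mathcal K$ be the set of sequences $K=(K_n)$ with $K_n$ a nonempty clopen subset of $X_n$. Let $[K]$ be the class of $K$ modulo equality at almost all $n$, and $\mathcal K^*$ the set of classes. Let $\mathcal V$ be the set of sequences $(V_n)$ with $V_n$ clopen in $X_n$. For each nonempty clopen $C\subseteq X_n$ fix a point $\mathrm{top}(C)\in\mathrm{Top}(C)$. For $\theta=[K]$ let $\mathrm{top}(\theta)=q((\mathrm{top}(K_n))_n)\in\nabla$; a finite change of $K$ does not affect it.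

**Definition.** A *partial assignment* is a partial function $v:\mathcal K^*\to\mathcal V$ with $\mathrm{top}(\theta)\in\langle v(\theta)\rangle$ for all $\theta\in\mathrm{dom}\,v$.

Think of $\theta$ as a piece of $\nabla$ and of $\langle v(\theta)\rangle$ as a small neighborhood of the top of that piece which we have already covered. For $X_n=\omega+1$ and $\theta=[(\omega+1)_n]$, the top is the class of $(\omega,\omega,\dots)$, and $v(\theta)$ may be $([f(n),\omega])_n$.

**The coordinate recursion.** This describes what happens in one factor when neighborhoods of successive tops are removed. Fix $n$, $\alpha<\omega_1$ and clopen sets $\vec V=(V^\beta)_{\beta<\alpha}$ of $X_n$. Define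
$$\varphi_{\vec V}:X_n\to2^\alpha,\qquad\varphi_{\vec V}(x)(\beta)=1\iff x\in V^\beta .$$
This is continuous, so $Y_{\vec V}=\varphi_{\vec V}(X_n)$ is compact and, by Fact 2.4, scattered. For $z\in Y_{\vec V}$ define $L^\beta$ $(\beta\le\alpha)$ by

* $L^0=X_n$;
* $L^{\beta+1}=L^\beta\setminus V^\beta$ if $\mathrm{top}(L^\beta)\in V^\beta$ and $z(\beta)=0$, and $L^{\beta+1}=L^\beta$ otherwise;
* $L^\lambda=\bigcap_{\beta<\lambda}L^\beta$ for limit $\lambda$.

**Lemma 5.1.** All $L^\beta$ are clopen and nonempty, and $L^{\beta+1}\ne L^\beta$ for only finitely many $\beta<\alpha$.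

*Proof.* Choose $x$ with $\varphi_{\vec V}(x)=z$. By induction $x\in L^\beta$ for all $\beta$, since at a change $z(\beta)=0$ means $x\notin V^\beta$. So all $L^\beta$ are nonempty. At a change, $L^{\beta+1}$ misses the point $\mathrm{top}(L^\beta)$ of $\mathrm{Top}(L^\beta)$, so $\ell(L^{\beta+1})<\ell(L^\beta)$ by Fact 2.2. As levels are well-ordered and never increase, there are only finitely many changes below any stage reached. So below each limit $\lambda$ the sequence is eventually constant, $L^\lambda$ is one of the earlier sets and hence clopen, and the recursion goes on. $\square$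

Put $k(\vec V,z)=L^\alpha$. The first $\beta$ steps use only $\vec V|_\beta$ and $z|_\beta$, so $L^\beta=k(\vec V|_\beta,z|_\beta)$.

**Histories of points.** Let $v$ be a partial assignment and $x\in\square$. By recursion on $\alpha<\omega_1$, as long as the earlier classes lie in $\mathrm{dom}\,v$, define
$$K_n^\alpha(x)=k\big((V_n^\beta)_{\beta<\alpha},\varphi_n^\alpha(x_n)\big),\qquad\theta^\alpha(x)=[K^\alpha(x)],\qquad V^\alpha=v(\theta^\alpha(x)),$$
where $\varphi_n^\alpha=\varphi_{(V_n^\beta)_{\beta<\alpha}}$. So $\theta^\alpha(x)$ is defined iff $\theta^\beta(x)$ is defined and in $\mathrm{dom}\,v$ for all $\beta<\alpha$. The exact sequence $V^\beta$ depends only on the class $\theta^\beta(x)$. Since $\varphi_n^\alpha(x_n)|_\beta=\varphi_n^\beta(x_n)$, for fixed $n$ the sets $K_n^\alpha(x)$ are the successive sets of one coordinate recursion. Hence they decrease, contain $x_n$, and change only finitely often; and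
$$K_n^{\alpha+1}(x)=K_n^\alpha(x)\setminus V_n^\alpha\quad\text{if }\mathrm{top}(K_n^\alpha(x))\in V_n^\alpha\text{ and }x_n\notin V_n^\alpha .\tag{2}$$

**Example: stage $\omega$ can be needed.** Let $X_n=\omega+1$, with $\mathrm{top}$ of a finite nonempty $C\subseteq\omega$ its least element, and let $x_0=\omega$ and $x_n=n-1$ for $n\ge1$. Then $\theta^0=[(\omega+1)_n]$; let $v(\theta^0)=([n,\omega])_n$. For $n\ge1$ we have $x_n\notin[n,\omega]$, so $K_n^1(x)=\{0,\dots,n-1\}$. From now on remove one point at a time: let $v(\theta^{1+j}(x))$ have $n$th entry $\{\min(j,n-1)\}$ for $n\ge1$ and $0$th entry $\omega+1$. By induction $K_n^{1+j}(x)=\{\min(j,n-1),\dots,n-1\}$ for $n\ge1$. These sequences lie in different classes for different $j$, so the prescriptions do not conflict. At stage $1+j$ we have $x_n\notin V_n^{1+j}$ for all $n>j+1$, so no finite stage has $q(x)\in\langle v(\theta^i(x))\rangle$. At stage $\omega$, $K_n^\omega(x)=\{n-1\}$ for $n\ge1$, and $\mathrm{top}(\theta^\omega(x))=q(x)$ is caught by whatever $v$ assigns there.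

In general each coordinate settles after finitely many changes, and so every point is caught before $\omega_1$:

**Lemma 5.2.** If $\theta^\alpha(x)$ is defined and in $\mathrm{dom}\,v$ for all $\alpha<\omega_1$, then $q(x)\in\langle v(\theta^\alpha(x))\rangle$ for some $\alpha<\omega_1$.

*Proof.* Suppose not. For each $\alpha<\omega_1$ we have $\mathrm{top}(K_n^\alpha(x))\in V_n^\alpha$ for almost all $n$, because $v$ is a partial assignment. Also $x_n\notin V_n^\alpha$ for infinitely many $n$, because $q(x)\notin\langle V^\alpha\rangle$. So there is $n$ with both, and by (2) $K_n^{\alpha+1}(x)\ne K_n^\alpha(x)$. For each of the countably many $n$ this happens for only finitely many $\alpha$: infinitely many changes would give an infinite strictly descending sequence of levels. So it happens for only countably many $\alpha$, yet it happens for all $\alpha<\omega_1$, a contradiction. $\square$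

## 6. Why one nearby point does not determine a limit, and two do

Return to (1). Suppose $p\in\overline S$, and that the history of every $r(s)$, $s\in S$, stays in $\mathrm{dom}\,v$. Put $x=r(p)$. If the history of $x$ also stayed in $\mathrm{dom}\,v$, then $p$ would be covered by some $\langle v(\theta)\rangle$, by Lemma 5.2. So we would like to find $a\in S$ so close to $p$ that its history agrees with that of $x$ up to a given $\alpha$.

For finite $\alpha$ this works. For $\gamma\le\alpha$ let $V^\beta$ and $\varphi^\gamma_n$ be those of $x$. The maps $\varphi_n^\gamma$ go into the finite discrete space $2^\gamma$, so their fibers are open, and we can pick $a\in S$ with $\varphi_n^\gamma(r(a)_n)=\varphi_n^\gamma(x_n)$ for all $\gamma\le\alpha$ and almost all $n$. By induction on $\gamma$, $\theta^\gamma(r(a))=\theta^\gamma(x)$: if this holds below $\gamma$, the sequences $V^\beta$ $(\beta<\gamma)$ of the two histories are identical, so $K^\gamma_n(r(a))=K^\gamma_n(x)$ for almost all $n$.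

At $\alpha=\omega$ this argument stops: the fibers of $\varphi_n^\omega:X_n\to2^\omega$ are closed but need not be open. A point $a_n$ near $x_n$ agrees with $x_n$ on many of the $V_n^\beta$, but perhaps not on all. And the example above shows that infinite stages cannot be ignored.

Could a cleverer rule recover $\varphi_n^\alpha(x_n)$ from one nearby point? Take $X_n=\omega+1$ and $V^\beta=\{\beta\}$ for $\beta<\omega$. The image in $2^\omega$ is
$$Y=\{y_k:k<\omega\}\cup\{z\},\qquad y_k=\text{the function with value }1\text{ exactly at }k,\qquad z=0 .$$
A map $j:Y\to Y$ such that for each $w\in Y$ all $y$ near $w$ satisfy $j(y)=w$ would have $j(y_k)=y_k$ (take $y=w=y_k$), and also $j(y_k)=z$ for large $k$ (take $w=z$). There is no such map.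

With two points there is. Let $y$ be near $z$, and let $y'$ be much nearer to $z$. The place where $y$ and $y'$ first differ shows how far $y$ is from $z$; it singles out a neighborhood in which $z$ is the unique top.

**The decoding map.** Fix for each $\alpha<\omega_1$ an injection $e_\alpha:\alpha\to\omega$. Let $Y\subseteq2^\alpha$ be nonempty, compact and scattered. For $y\in Y$ and $i\in\omega$ let
$$C_i(y)=\{w\in Y:w(\beta)=y(\beta)\text{ whenever }e_\alpha(\beta)<i\}.$$
Only finitely many $\beta$ are constrained, so $C_i(y)$ is clopen in $Y$. These sets decrease with $i$ and form a neighborhood base at $y$. For $y\ne y'$ let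
$$i(y,y')=\min\{e_\alpha(\beta):y(\beta)\ne y'(\beta)\}.$$
Define $J=J_Y:Y\times Y\to Y$ as follows. Let $J(y,y)=y$. If $y\ne y'$ and $\mathrm{Top}(C_{i(y,y')}(y))$ is a singleton $\{w\}$, let $J(y,y')=w$. Otherwise let $J(y,y')=y$.

In the example above, with $e_\omega$ the identity, $C_i(y_k)=C_i(z)=\{z\}\cup\{y_l:l\ge i\}$ for $i\le k$, with top $\{z\}$. For $k\ne l$ we have $i(y_k,y_l)=\min(k,l)$, and $i(y_k,z)=k$. So $J(y,y')=z$ for *all* $y\ne y'$ in this $Y$, while $J(y_k,y_k)=y_k$.

**Lemma 6.1.** For each $z\in Y$ there is an open $O\ni z$, and for each $y\in O$ an open $O'_y\ni z$, such that $J(y,y')=z$ whenever $y\in O$ and $y'\in O'_y$.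

*Proof.* By Fact 2.3, and since the $C_i(z)$ are a neighborhood base at $z$, there is $m$ with $\mathrm{Top}(C_i(z))=\{z\}$ for all $i\ge m$. Put $O=C_m(z)$.

If $y=z$, let $O'_y=O$. We have $J(z,z)=z$. A point $y'\in O\setminus\{z\}$ agrees with $z$ wherever $e_\alpha(\beta)<m$, so $i=i(z,y')\ge m$, $\mathrm{Top}(C_i(z))=\{z\}$ and $J(z,y')=z$.

If $y\in O\setminus\{z\}$, let $j=i(y,z)$, so $j\ge m$, and put $O'_y=C_{j+1}(z)$. Let $y'\in O'_y$. Then $y'$ agrees with $z$ at all $\beta$ with $e_\alpha(\beta)\le j$. So $y$ and $y'$ agree wherever $e_\alpha(\beta)<j$ and differ at the $\beta$ with $e_\alpha(\beta)=j$; that is, $i(y,y')=j$. Moreover $C_j(y)=C_j(z)$, whose top is $\{z\}$. Hence $J(y,y')=z$. $\square$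

## 7. Histories of pairs and the closure of a complete set

Now let pairs of points run through histories, with the decoded value in place of $\varphi_n^\alpha(x_n)$.

**Definition.** Let $v$ be a partial assignment and $(a,b)\in\nabla^2$. By recursion on $\alpha<\omega_1$, as long as the earlier classes lie in $\mathrm{dom}\,v$, let
$$K_n^\alpha(a,b)=k\Big((V_n^\beta)_{\beta<\alpha},\,J\big(\varphi_n^\alpha(r(a)_n),\varphi_n^\alpha(r(b)_n)\big)\Big),\quad\theta^\alpha(a,b)=[K^\alpha(a,b)],\quad V^\alpha=v(\theta^\alpha(a,b)),$$
where $\varphi_n^\alpha=\varphi_{(V_n^\beta)_{\beta<\alpha}}$ and $J=J_{\varphi_n^\alpha(X_n)}$.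

Since $J$ takes values in $\varphi_n^\alpha(X_n)$, this makes sense by Lemma 5.1. Here the $K_n^\alpha(a,b)$ need not decrease with $\alpha$, because the decoded value is computed afresh at each stage; we never use monotonicity for pairs. For instance, $\theta^0(a,b)=[(X_n)_n]$ for every pair. If $v\subseteq v'$ are partial assignments, histories with respect to $v'$ extend those with respect to $v$.

**Definition.** A set $S\subseteq\nabla$ is *$v$-complete* if for all $a,b\in S$ and all $\alpha<\omega_1$, $\theta^\alpha(a,b)$ is defined and in $\mathrm{dom}\,v$.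

The empty set is $v$-complete for every $v$; every $S$ is $v$-complete if $v$ is total. If $S$ is $v$-complete and $v\subseteq v'$, then $S$ is $v'$-complete. A set $S$ of size $\omega_1$ has $\omega_1$ pairs, each with a history of length $\omega_1$. So making $S$ complete takes only $\omega_1$ values of $v$, however large $\overline S$ is.

**Lemma 7.1.** If $S$ is $v$-complete, then $\overline S\subseteq\bigcup\{\langle v(\theta)\rangle:\theta\in\mathrm{dom}\,v\}$.

*Proof.* Let $p\in\overline S$ and $x=r(p)$. By Lemma 5.2 it suffices to show that all $\theta^\alpha(x)$, $\alpha<\omega_1$, are defined and in $\mathrm{dom}\,v$. Suppose this fails, and let $\alpha$ be the least counterexample. By leastness $\theta^\alpha(x)$ is defined, so $\theta^\alpha(x)\notin\mathrm{dom}\,v$. Let $V^\beta=v(\theta^\beta(x))$ for $\beta<\alpha$, with corresponding maps $\varphi_n^\gamma$ for $\gamma\le\alpha$.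

**Step 1: choose $a,b\in S$ that decode $x$ at every stage $\gamma\le\alpha$.** For $\gamma\le\alpha$ and $n\in\omega$ let $O_n^\gamma\ni x_n$ be the $\varphi_n^\gamma$-preimage of the set $O$ given by Lemma 6.1 for $Y=\varphi_n^\gamma(X_n)$ and $z=\varphi_n^\gamma(x_n)$. Since $\alpha$ is countable and $\nabla$ is a $P$-space, $\bigcap_{\gamma\le\alpha}\langle O^\gamma\rangle$ is a neighborhood of $p$. Pick $a\in S$ in it. For $\gamma\le\alpha$ and each $n$ with $r(a)_n\in O_n^\gamma$, let $O_n'^\gamma\ni x_n$ be the $\varphi_n^\gamma$-preimage of $O'_y$ for $y=\varphi_n^\gamma(r(a)_n)$; for the finitely many other $n$ let $O_n'^\gamma=X_n$. Again $\bigcap_{\gamma\le\alpha}\langle O'^\gamma\rangle$ is a neighborhood of $p$; pick $b\in S$ in it. By Lemma 6.1, for every $\gamma\le\alpha$,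
$$J\big(\varphi_n^\gamma(r(a)_n),\varphi_n^\gamma(r(b)_n)\big)=\varphi_n^\gamma(x_n)\quad\text{for almost all }n.\tag{3}$$

**Step 2: show that the two histories agree up to $\alpha$.** We prove $\theta^\gamma(a,b)=\theta^\gamma(x)$ by induction on $\gamma\le\alpha$. If this holds below $\gamma$, then the sequences $V^\beta=v(\theta^\beta)$, $\beta<\gamma$, are *identical* in the two histories, since $v$ is a function of the class. Hence the maps $\varphi_n^\gamma$ are the same for all $n$, and (3) gives $K_n^\gamma(a,b)=K_n^\gamma(x)$ for almost all $n$; that is, $\theta^\gamma(a,b)=\theta^\gamma(x)$. (This is why $v$ is defined on classes: the finitely many exceptional $n$ are forgotten at each stage and cannot pile up.)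

**Step 3: contradiction.** For $\gamma=\alpha$ we get $\theta^\alpha(x)=\theta^\alpha(a,b)\in\mathrm{dom}\,v$ because $S$ is $v$-complete. This contradicts the choice of $\alpha$. $\square$

## 8. Building $D$: states, completion, and induction on cardinality

Let $U$ be a neighbornet on $\nabla$. We now return to greedy selection, recording together with $D$ the neighborhoods of tops that are already covered.

**Definition.** A *state* is a pair $(D,v)$ with $D\subseteq\nabla$ closed discrete and $v$ a partial assignment such that $\langle v(\theta)\rangle\subseteq U(D)$ for all $\theta\in\mathrm{dom}\,v$. Write $(D,v)\le(D',v')$ if $D\subseteq D'$, $v\subseteq v'$ and $(D'\setminus D)\cap U(D)=\emptyset$.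

For instance $(\emptyset,\emptyset)$ is a state. The relation $\le$ is transitive: if $(D,v)\le(D',v')\le(D'',v'')$, then $D''\setminus D=(D''\setminus D')\cup(D'\setminus D)$, where the first set misses $U(D')\supseteq U(D)$ and the second misses $U(D)$.

**Lemma 8.1.** Let $\lambda$ be a limit ordinal, $(D_\xi,v_\xi)_{\xi<\lambda}$ a $\le$-increasing sequence of states, $D_\lambda=\bigcup_\xi D_\xi$ and $v_\lambda=\bigcup_\xi v_\xi$. Suppose that either $D_\lambda\setminus D_0$ is countable, or $D_\lambda\setminus D_0\subseteq S$ for some $v_\lambda$-complete set $S$. Then $(D_\lambda,v_\lambda)$ is a state and $(D_\xi,v_\xi)\le(D_\lambda,v_\lambda)$ for all $\xi<\lambda$.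

*Proof.* The union $v_\lambda$ is a partial assignment, and each $\langle v_\lambda(\theta)\rangle$ lies in some $U(D_\xi)\subseteq U(D_\lambda)$. A point of $D_\lambda\setminus D_\xi$ lies in some $D_\eta\setminus D_\xi$ with $\eta>\xi$, so it is not in $U(D_\xi)$. What remains is to show that $D_\lambda$ is closed discrete.

If $D_\lambda\setminus D_0$ is countable, it is closed discrete by Lemma 3.1(v), and $D_\lambda$ is a union of two closed discrete sets.

In the second case let $p\in\nabla$. If $p\in U(D_\xi)$ for some $\xi<\lambda$, then $U(D_\xi)$ is a neighborhood of $p$ missing $D_\lambda\setminus D_\xi$, and $D_\xi$ is closed discrete. So some neighborhood of $p$ meets $D_\lambda$ in at most one point. If $p$ is in no $U(D_\xi)$, then $p\notin U(D_\lambda)$, so $p\notin D_0$. By Lemma 7.1, $\overline S\subseteq\bigcup_\theta\langle v_\lambda(\theta)\rangle\subseteq U(D_\lambda)$, so $p\notin\overline S\supseteq\overline{D_\lambda\setminus D_0}$. Hence $p\notin\overline{D_\lambda\setminus D_0}\cup D_0=\overline{D_\lambda}$. $\square$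

**Proposition 8.2.** Let $\mu\ge\omega_1$ be a cardinal, $(D,v)$ a state, and $S\subseteq\nabla$ with $|S|\le\mu$. There are a state $(D',v')\ge(D,v)$ and a set $S'\supseteq S$ with $|S'|\le\mu$ such that $D'\setminus D\subseteq S'\subseteq U(D')$ and $S'$ is $v'$-complete.

*Proof.* By induction on $\mu$.

**Case $\mu=\omega_1$: bookkeeping that covers $S$ and completes all histories of pairs.** We may assume $S\ne\emptyset$ (otherwise enlarge it by a point). Write $S=\{s_i:i<\omega_1\}$, with repetitions if necessary. We construct states $(D_\xi,v_\xi)$ and points $d_\xi$ for $\xi<\omega_1$, with $(D_0,v_0)=(D,v)$. We add at most one point to $D_\xi$ at each step and take unions at limits. Then $D_\xi\setminus D$ is countable for each $\xi<\omega_1$, and at limits $\lambda<\omega_1$ the first alternative of Lemma 8.1 shows that we have a state above all earlier ones.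

Call the symbols $s_i,d_i$ $(i<\omega_1)$ *names*. A *task* is either "cover $s_i$" or "extend $(a,b)$" with $a,b$ names. There are $\omega_1$ tasks; enumerate them in type $\omega_1$ so that each is listed $\omega_1$ times. At stage $\xi$ look at the $\xi$th task.

* *Cover $s_i$.* If $s_i\notin U(D_\xi)$, let $D_{\xi+1}=D_\xi\cup\{s_i\}$, $d_\xi=s_i$ and $v_{\xi+1}=v_\xi$.
* *Extend $(a,b)$*, if every $d_i$ among $a,b$ has $i<\xi$, so that the names denote points. If there is a least $\alpha<\omega_1$ such that $\theta=\theta^\alpha(a,b)$, computed with $v_\xi$, is not in $\mathrm{dom}\,v_\xi$ (it is then defined), let $t=\mathrm{top}(\theta)$. If $t\notin U(D_\xi)$, put $D_{\xi+1}=D_\xi\cup\{t\}$ and $d_\xi=t$; otherwise $D_{\xi+1}=D_\xi$. Now $t\in U(D_{\xi+1})$. By Lemma 3.1(i) choose $V\in\mathcal V$ with $t\in\langle V\rangle\subseteq U(D_{\xi+1})$, and put $v_{\xi+1}=v_\xi\cup\{(\theta,V)\}$.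
* In all other cases change nothing. Whenever no point was added, put $d_\xi=s_0$.

A point is added only when it lies outside $U(D_\xi)$, so $(D_{\xi+1},v_{\xi+1})$ is a state above $(D_\xi,v_\xi)$.

Let $D'=\bigcup_\xi D_\xi$, $v'=\bigcup_\xi v_\xi$ and $S'=S\cup\{d_\xi:\xi<\omega_1\}$. Then $D'\setminus D\subseteq S'$ and $|S'|\le\omega_1$. The tasks "cover $s_i$" give $S\subseteq U(D')$, and each $d_\xi$ is either in $D'$ or equal to $s_0$; so $S'\subseteq U(D')$.

*$S'$ is $v'$-complete.* Let $a,b\in S'$ and fix names for them. Let $\alpha_\xi\le\omega_1$ be the least $\alpha<\omega_1$ with $\theta^\alpha(a,b)\notin\mathrm{dom}\,v_\xi$ (computed with $v_\xi$), and $\alpha_\xi=\omega_1$ if there is none. Since histories for larger assignments extend those for smaller ones, $\alpha_\xi$ is nondecreasing in $\xi$. If it ever equals $\omega_1$, the history of $(a,b)$ is complete. Otherwise it strictly increases at each of the $\omega_1$ many stages at which the task "extend $(a,b)$" is listed and the names are interpreted. So it exceeds every countable ordinal, and the history of $(a,b)$ with respect to $v'$ is defined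 and in $\mathrm{dom}\,v'$ for all $\alpha<\omega_1$.

So the second alternative of Lemma 8.1 applies with $\lambda=\omega_1$ and the set $S'$: $(D',v')$ is a state and $(D,v)\le(D',v')$. This is where (1) is secured.

**Case $\mu>\omega_1$: a continuous chain of smaller complete sets.** If $S=\emptyset$, take $(D',v')=(D,v)$ and $S'=\emptyset$. Otherwise write $S=\{s_\xi:\xi<\mu\}$. We construct $(D_\xi,v_\xi,S_\xi)$ for $\xi\le\mu$ with $(D_0,v_0,S_0)=(D,v,\emptyset)$ such that the states are $\le$-increasing, the $S_\xi$ are increasing, $|S_\xi|\le|\xi|+\omega_1$, $D_\xi\setminus D\subseteq S_\xi\subseteq U(D_\xi)$, and $S_\xi$ is $v_\xi$-complete.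

At a successor step, apply the induction hypothesis for the cardinal $|\xi|+\omega_1<\mu$ to the state $(D_\xi,v_\xi)$ and the set $S_\xi\cup\{s_\xi\}$. This yields $(D_{\xi+1},v_{\xi+1})\ge(D_\xi,v_\xi)$ and a $v_{\xi+1}$-complete $S_{\xi+1}\supseteq S_\xi\cup\{s_\xi\}$ of size at most $|\xi|+\omega_1$ with $D_{\xi+1}\setminus D_\xi\subseteq S_{\xi+1}\subseteq U(D_{\xi+1})$. Also $D_{\xi+1}\setminus D\subseteq S_\xi\cup S_{\xi+1}=S_{\xi+1}$.

At a limit $\lambda\le\mu$ take unions. The bound $|S_\lambda|\le|\lambda|+\omega_1$ and the inclusions $D_\lambda\setminus D\subseteq S_\lambda\subseteq U(D_\lambda)$ are clear. Any pair from $S_\lambda$ lies in some $S_\xi$ with $\xi<\lambda$, which is $v_\xi$-complete and hence $v_\lambda$-complete; so $S_\lambda$ is $v_\lambda$-complete. (Completeness concerns only pairs, so it passes to unions of chains.) The second alternative of Lemma 8.1 shows that $(D_\lambda,v_\lambda)$ is a state above all earlier ones.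

Then $(D',v')=(D_\mu,v_\mu)$ and $S'=S_\mu\supseteq S$ are as required. $\square$

**Proof of Theorem 1.** Apply Proposition 8.2 to $S=\nabla$, $\mu=|\nabla|+\omega_1$ and the state $(\emptyset,\emptyset)$. Here $S'=\nabla$, so we get a closed discrete $D'\subseteq\nabla$ with $\nabla\subseteq U(D')$. As $U$ was arbitrary, $\nabla$ is a $D$-space, and by Lemma 3.3 so is $\square_nX_n$. $\blacksquare$

## 9. Locally compact paracompact factors, and the obstruction $\omega_1$

This section proves Theorem 2(1).

**Step 1: split each factor into compact open pieces.** Let each $X_n$ be locally compact, paracompact and scattered; we may assume all $X_n\ne\emptyset$, since the empty product is trivially $D$. By a standard theorem (Engelking, *General Topology*, 5.1.27), $X_n$ is a topological sum of $\sigma$-compact clopen subspaces. Moreover $X_n$ has a base of compact open sets. To see this, let $x\in W$ with $W$ open, and let $N\subseteq W$ be a compact neighborhood of $x$. As $N$ is zero-dimensional by Fact 2.1, there is a set $G$, clopen in $N$, with $x\in G\subseteq\mathrm{int}\,N$. Then $G$ is compact, and it is open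 in $\mathrm{int}\,N$, hence open in $X_n$. So each summand is covered by countably many compact open sets $G_0,G_1,\dots$ contained in it. The sets $G_k\setminus\bigcup_{j<k}G_j$ are again compact open and are pairwise disjoint. Discarding empty ones, we get $X_n=\bigoplus_{i\in I_n}X_{n,i}$ with each $X_{n,i}$ nonempty, compact, open and scattered.

**Step 2: split the box product accordingly.** $\square_nX_n$ is the disjoint union of the open boxes $\square_nX_{n,f(n)}$, $f\in\prod_nI_n$, so it is their topological sum. Each is $D$ by Theorem 1. A topological sum of $D$-spaces is $D$: given a neighbornet, intersect its values with the summands, choose a closed discrete set in each summand, and take the union, which is closed discrete because each summand is open. This proves the first claim.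

**Step 3: paracompactness cannot be dropped.** First, a closed subspace $F$ of a $D$-space $X$ is $D$. Given a neighbornet $U$ on $F$, choose open $U'(x)\subseteq X$ with $U'(x)\cap F=U(x)$ for $x\in F$, and put $U'(x)=X\setminus F$ for $x\notin F$. If $D$ is closed discrete in $X$ with $U'(D)=X$, then $D\cap F$ is closed discrete in $F$ and $U(D\cap F)=F$, because $U'(x)$ misses $F$ for $x\in D\setminus F$.

The space $\omega_1$ is locally compact and scattered but not $D$ (Section 1). In $\square\omega_1^\omega$ the set $\{x:x_n=0\text{ for all }n\ge1\}$ is homeomorphic to $\omega_1$. It is closed: since $\{0\}$ is closed in $\omega_1$, each set $\{x:x_n\ne0\}$ is an open box, and the complement is the union of these over $n\ge1$. So $\square\omega_1^\omega$ is not $D$.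

**Step 4: "hereditarily" cannot be added.** $\square(\omega_1+1)^\omega$ is $D$ by Theorem 1. Its subspace $\{x:x_0<\omega_1,\ x_n=0\text{ for all }n\ge1\}$ is homeomorphic to $\omega_1$, which is not $D$. $\blacksquare$

## 10. The size $\mathfrak c$

This section proves Theorem 2(2). Let $X_n$ be as in Theorem 1.

**Step 1: covers of $\nabla$, by counting histories of points.** Let $\mathcal G$ be an open cover of $\nabla$. For every $\theta\in\mathcal K^*$ choose $v(\theta)\in\mathcal V$ with $\mathrm{top}(\theta)\in\langle v(\theta)\rangle$ and $\langle v(\theta)\rangle$ contained in a member of $\mathcal G$. This is a total assignment, so by Lemma 5.2 the sets $\langle v(\theta^\alpha(x))\rangle$ $(x\in\square,\ \alpha<\omega_1)$ cover $\nabla$. We count them. Let $A_\beta=\{n:x_n\notin V_n^\beta\}\subseteq\omega$. By recursion, $(A_\beta)_{\beta<\alpha}$ determines $K^\alpha(x)$: it determines the earlier $K^\beta(x)$, hence $V^\beta=v([K^\beta(x)])$ for $\beta<\alpha$, hence also $\varphi_n^\alpha(x_n)$, whose value at $\beta$ is $1$ iff $n\notin A_\beta$. So for each $\alpha<\omega_1$ there are at most $\mathfrak c^{|\alpha|}\le\mathfrak c$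 sequences $K^\alpha(x)$, and at most $\omega_1\cdot\mathfrak c=\mathfrak c$ altogether. Choosing a member of $\mathcal G$ around each $\langle v(\theta^\alpha(x))\rangle$ gives a subcover of size $\le\mathfrak c$.

**Step 2: covers of $\square$, through the fibers.** Let $\mathcal G$ be an open cover of $\square$. For $p\in\nabla$ the fiber $q^{-1}(p)$ is $\sigma$-compact, so it is covered by a countable $\mathcal G_p\subseteq\mathcal G$. By Lemma 3.2 there is an open $G(p)\ni p$ with $q^{-1}(G(p))\subseteq\bigcup\mathcal G_p$. By Step 1 at most $\mathfrak c$ of the sets $G(p)$ cover $\nabla$. The corresponding $\mathcal G_p$ together form a subcover of size $\le\mathfrak c$.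

**Step 3: closed discrete sets.** If $D\subseteq\square$ is closed discrete, apply Step 2 to the cover consisting of $\square\setminus D$ and open sets $O_d$ $(d\in D)$ with $O_d\cap D=\{d\}$. Each $d$ lies only in $O_d$, so all the $O_d$ are in the subcover, and $|D|\le\mathfrak c$.

**Step 4: sharpness.** Let $N$ be an infinite set such that $X_n$ has at least two points for $n\in N$. By Fact 2.1 choose clopen $\emptyset\ne P_n\subsetneq X_n$ for $n\in N$. The map $x\mapsto\{n\in N:x_n\in P_n\}$ from $\square$ onto the power set of $N$ has fibers that are open boxes. Let $U(x)$ be the fiber containing $x$. If $U(D)=\square$, then $D$ meets every fiber, so $|D|\ge2^{|N|}=\mathfrak c$. $\blacksquare$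

## 11. Scattered metrizable factors over any index set

This section proves Theorem 2(3). Here a metric makes two-point decoding so direct that no histories are needed.

Let $(X_i,d_i)$, $i\in I$, be scattered metric spaces, $\square=\square_{i\in I}X_i$, and $Z\subseteq\square$ an arbitrary subspace. We must show that $Z$ is $D$.

**Step 1: define the decoding map.** Since $X_i$ is scattered, each $x\in X_i$ has a rank $\mathrm{rk}(x)$, the $\alpha$ with $x\in X_i^{(\alpha)}\setminus X_i^{(\alpha+1)}$. As $x$ is isolated in $X_i^{(\alpha)}$, there is $\varepsilon_x>0$ such that all other points of $B(x,\varepsilon_x)$ have rank $<\mathrm{rk}(x)$. Let $J_i(y,y)=y$. For $y\ne y'$ let $J_i(y,y')$ be the unique point of maximal rank in $B(y,2d_i(y,y'))$ if it exists (a point whose rank exceeds that of every other point of the ball), and $y$ otherwise. For $a,b\in\square$ let $J(a,b)=(J_i(a_i,b_i))_i$.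

For instance, in $X_i=\{0\}\cup\{2^{-k}:k<\omega\}\subseteq\mathbb R$ the point $0$ has rank $1$ and the others rank $0$. For $y=2^{-k}$ and $y'=2^{-l}$ with $l>k$ we have $2|y-y'|\ge2^{-k}$, with equality only for $l=k+1$. So $J_i(y,y')=0$ if $l>k+1$.

**Step 2: show that $\overline A\subseteq J(A\times A)$ for all $A\subseteq\square$.** Let $x\in\overline A$ and $\varepsilon_i=\varepsilon_{x_i}$. Choose $a\in A$ with $d_i(a_i,x_i)<\varepsilon_i/8$ for all $i$; this is a box neighborhood of $x$. Then choose $b\in A$ such that for all $i$, $d_i(b_i,x_i)<\varepsilon_i/2$ if $a_i=x_i$, and $d_i(b_i,x_i)<\frac12d_i(a_i,x_i)$ otherwise. We check $J_i(a_i,b_i)=x_i$ for each $i$, dropping the index.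

* If $a=b$, then $a=x$, since $a\ne x$ would give $d(b,x)<d(a,x)=d(b,x)$. So $J(a,b)=x$.
* If $a=x\ne b$, then $x\in B(x,2d(x,b))\subseteq B(x,\varepsilon)$. In this ball every point other than $x$ has smaller rank than $x$, so $J(a,b)=x$.
* If $x\ne a\ne b$, then $\frac12d(a,x)<d(a,b)<\frac32d(a,x)$ by the triangle inequality. So $d(a,x)<2d(a,b)<3d(a,x)$, and $x\in B(a,2d(a,b))\subseteq B(x,4d(a,x))\subseteq B(x,\varepsilon)$. Again $J(a,b)=x$.

**Step 3: $J$-closed sets are closed.** Call $S\subseteq Z$ *$J$-closed* if $a,b\in S$ and $J(a,b)\in Z$ imply $J(a,b)\in S$. If $S$ is $J$-closed and $p\in Z\cap\overline S$, then by Step 2 $p=J(a,b)$ with $a,b\in S$, so $p\in S$. Thus $S$ is closed in $Z$. Unions of increasing chains of $J$-closed sets are $J$-closed.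

**Step 4: a limit principle replacing Lemma 8.1.** Let $U$ be a neighbornet on $Z$. Let $\lambda$ be a limit ordinal and $D_\xi$ $(\xi<\lambda)$ increasing closed discrete subsets of $Z$ with $(D_\eta\setminus D_\xi)\cap U(D_\xi)=\emptyset$ for $\xi<\eta$. Put $D_\lambda=\bigcup_\xi D_\xi$, and suppose $D_\lambda\setminus D_0\subseteq S\subseteq U(D_\lambda)$ with $S$ $J$-closed. Then $D_\lambda$ is closed discrete in $Z$, and $(D_\lambda\setminus D_\xi)\cap U(D_\xi)=\emptyset$ for all $\xi<\lambda$. The second statement is clear. For the first, a point of some $U(D_\xi)$ has the neighborhood $U(D_\xi)$, which misses $D_\lambda\setminus D_\xi$, and $D_\xi$ is closed discrete. A point $p\in Z\setminus U(D_\lambda)$ is neither in $D_0$ nor in $S$. By Step 3, $S$ is closed in $Z$ and so contains the closure in $Z$ of $D_\lambda\setminus D_0$. So $p$ is not in the closure of $D_\lambda$.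

**Step 5: induction on cardinality.** We show for infinite cardinals $\mu$: *if $D\subseteq Z$ is closed discrete in $Z$ and $S\subseteq Z$ with $|S|\le\mu$, then there are a closed discrete $D'\supseteq D$ in $Z$ with $(D'\setminus D)\cap U(D)=\emptyset$, and a $J$-closed $S'\supseteq S$ with $|S'|\le\mu$, such that $D'\setminus D\subseteq S'\subseteq U(D')$.* If $S=\emptyset$, take $D'=D$ and $S'=\emptyset$. So let $S\neq\emptyset$.

*$\mu=\omega$.* Let $S'=\{s_0,s_1,\dots\}$ (with repetitions if necessary) be the $J$-closed set generated by $S$ in $Z$. It is countable, since we close off under one binary operation. Put $D_0=D$, and let $D_{k+1}=D_k\cup\{s_k\}$ if $s_k\notin U(D_k)$, and $D_{k+1}=D_k$ otherwise. Let $D'=\bigcup_kD_k$. Then $D'\setminus D\subseteq S'\subseteq U(D')$, and Step 4 applies with $\lambda=\omega$ and the set $S'$.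

*$\mu>\omega$.* Let $S=\{s_\xi:\xi<\mu\}$. Construct $(D_\xi,S_\xi)$ for $\xi\le\mu$ with $(D_0,S_0)=(D,\emptyset)$, both sequences increasing, each $D_\xi$ closed discrete in $Z$, $(D_\eta\setminus D_\xi)\cap U(D_\xi)=\emptyset$ for $\xi<\eta$, $S_\xi$ $J$-closed, $|S_\xi|\le|\xi|+\omega$, and $D_\xi\setminus D\subseteq S_\xi\subseteq U(D_\xi)$. At successors apply the induction hypothesis for $|\xi|+\omega<\mu$ to $D_\xi$ and $S_\xi\cup\{s_\xi\}$; the disjointness condition passes from $D_\xi$ to $D_{\xi+1}$ just as in the transitivity of $\le$ in Section 8. At limits $\lambda\le\mu$ take unions: $S_\lambda$ is $J$-closed by Step 3, $D_\lambda\setminus D\subseteq S_\lambda\subseteq U(D_\lambda)$, and Step 4 applies. Then $D'=D_\mu$ and $S'=S_\mu$ are as required.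

**Step 6: conclude.** Apply Step 5 with $S=Z$, $D=\emptyset$ and $\mu=|Z|+\omega$. It gives a closed discrete $D'$ in $Z$ with $Z=S'\subseteq U(D')$. So $Z$ is a $D$-space, and $\square_{i\in I}X_i$ is hereditarily $D$. $\blacksquare$
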